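# Arcs piled along an irrational orbit, and Hausdorff measure in inhomogeneous approximation

## 1. A pile of arcs

Let $\mathbb T=\mathbb R/\mathbb Z$ be the circle, $|\cdot|$ Lebesgue measure on it, and $\|\cdot\|$ the distance to the nearest integer, which is the distance to $0$ on $\mathbb T$. Write $B(y,r)$ and $\overline B(y,r)$ for the open and closed arcs of radius $r$ about $y$. Let $f:(0,\infty)\to(0,\infty)$ be continuous and non-decreasing with $f(r)\to0$ as $r\to0$, and suppose that
$$g(r):=r^{-1}f(r)$$
is non-increasing with $g(r)\to\infty$ as $r\to0$. The model is $f(r)=r^{1/2}$, $g(r)=r^{-1/2}$.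

Fix an irrational $x$. For $n$ in a finite set $W$ of integers choose a small radius $\rho_n$ and put
$$F_n=\bigcup_{2^n\le p<2^{n+1}}\overline B(px,\rho_n),$$
that is, $2^n$ arcs centered at a dyadic block of the orbit $x,2x,3x,\dots$. Give the points of $F_n$ the height $g(\rho_n)$. If the arcs are disjoint, each carries mass $2\rho_n g(\rho_n)=2f(\rho_n)$, and the level carries the total mass $2\cdot2^nf(\rho_n)=2\varepsilon_n$, where $\varepsilon_n:=2^nf(\rho_n)$. Now stack the levels:
$$h=\sum_{n\in W}g(\rho_n)\,1_{F_n'},$$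
where $F_n'\subset F_n$ is what remains after we delete the points covered by too many later levels. Let $M$ be roughly $\sum_{n\in W}\varepsilon_n$. We shall want two things from the pile $h$.

* Spread: $\int_I h\ge\frac12M|I|$ for all arcs $I$ of a prescribed finite partition of the circle.
* No concentration: $\int_{B(y,r)}h\le400\,(f(r)+Mr)$ for all $y$ and all $0<r\le1$.

After division by $M$ we have essentially a probability density that gives $B(y,r)$ a Lebesgue-like part, of order $r$, plus a part of order $f(r)/M$. The second part is as small a multiple of $f(r)$ as we like, because $M$ is ours to choose.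

Here is what the pile is for. Every point where $h>0$ lies within $\rho_n$ of some $px$ with $2^n\le p<2^{n+1}$. Multiplying infinitely many piles together, we shall get probability measures that live on points $y$ approximated infinitely often by the orbit of $x$, and that satisfy $\mu(B(y,r))\le2r+1600\kappa f(r)$ with $\kappa$ arbitrarily small. Such measures force the set of these $y$ to have infinite Hausdorff $f$-measure. The only property of $x$ that the construction uses is that $q f(\|qx\|)$ stays away from $0$. When that property fails, the orbit runs in tight clumps, and for a suitable choice of radii the set of $y$ has Hausdorff $f$-measure zero. So the pile decides exactly for which $x$ divergence of a series always suffices. The next section makes this precise.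

## 2. Divergent approximating functions, and the sets $\mathcal B$ and $\mathcal B_f$

Let $\mathbb I=[0,1]$.

**Definition 2.1.** A *dimension function* is a continuous increasing function $f:\mathbb R^+\to\mathbb R^+$ with $f(r)\to0$ as $r\to0$. We use "increasing" only in the sense of non-decreasing. The *Hausdorff $f$-measure* of a set $E$ is
$$\mathcal H^f(E)=\lim_{\delta\to0}\ \inf\Big\{\sum_i f(\operatorname{diam}U_i):\ E\subset\bigcup_iU_i,\ \operatorname{diam}U_i\le\delta\Big\},$$
over countable covers, with $f(0)=0$.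

For $f(r)=r^s$ this is the usual $s$-dimensional Hausdorff measure. A second example to keep in mind is
$$f_{\log}(r)=r(1+\log(1/r))\ \ (0<r\le1),\qquad f_{\log}(r)=1\ \ (r\ge1).$$
It is continuous. On $(0,1]$ its derivative is $\log(1/r)\ge0$. The ratio $r^{-1}f_{\log}(r)$ is $1+\log(1/r)$ on $(0,1]$ and $1/r$ beyond, so it is non-increasing and tends to $\infty$ at $0$.

**Definition 2.2.** An *approximating function* is a non-increasing $\psi:\mathbb N\to(0,\infty)$ with $\psi(r)\to0$ as $r\to\infty$. For $x\in\mathbb I$,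
$$\mathcal V^x(\psi)=\{y\in\mathbb I:\ \|qx-y\|<\psi(q)\ \text{for infinitely many }q\in\mathbb N\}.$$

Here $x$ is fixed and the target $y$ varies.

**Definition 2.3.** For a dimension function $f$ let
$$\mathcal D^f=\Big\{\psi:\sum_{r=1}^\infty f(\psi(r))=\infty\Big\},\qquad \mathcal V^f(\psi)=\{x\in\mathbb I:\ \mathcal H^f(\mathcal V^x(\psi))=\mathcal H^f(\mathbb I)\}\quad(\psi\in\mathcal D^f).$$

For instance $\psi(r)=r^{-2}$ lies in $\mathcal D^f$ for $f(r)=r^{1/2}$, but not for $f(r)=r$. The class $\mathcal D^f$ is never empty: let $\psi$ equal $1/i$ on the $i$-th of consecutive blocks of integers, of length at least $1/f(1/i)$.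

**Definition 2.4.** A real number $x$ is *badly approximable* if it is irrational and there is $c>0$ such that $|x-p/q|<c/q^2$ holds for no rationals $p/q$; equivalently, $x$ is irrational and $\inf_{q\ge1}q\|qx\|>0$. The set of badly approximable numbers in $\mathbb I$ is $\mathcal B$. For a dimension function $f$ put
$$\mathcal B_f=\Big\{x\in\mathbb I\setminus\mathbb Q:\ \inf_{q\ge1}q\,f(\|qx\|)>0\Big\}.$$

For $f(r)=r$ we have $\mathcal B_f=\mathcal B$. For $f(r)=r^{1/2}$, squaring shows that $\mathcal B_f$ consists of the irrational $x$ with $\inf_q q^2\|qx\|>0$.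

The starting point is a theorem of Kurzweil, which we use as known.

**Theorem 2.5 (Kurzweil).** Let $\mathcal D=\{\psi:\sum_r\psi(r)=\infty\}$ and $\mathcal V(\psi)=\{x\in\mathbb I:|\mathcal V^x(\psi)|=1\}$. Then $|\mathcal V(\psi)|=1$ for every $\psi\in\mathcal D$, and $\bigcap_{\psi\in\mathcal D}\mathcal V(\psi)=\mathcal B$.

Thus the $x$ for which divergence of $\sum\psi$ always gives a set of full Lebesgue measure are exactly the badly approximable ones. What happens when Lebesgue measure is replaced by $\mathcal H^f$? Beresnevich, Bernik, Dodson and Velani proved that $\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)\supseteq\mathcal B$ for every dimension function $f$ such that $r^{-1}f(r)$ is monotonic. The problem treated here, from their paper "Classical metric Diophantine approximation revisited", arXiv:0803.2351 (2008), is to prove or disprove the equality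
$$\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)=\mathcal B. \tag{1}$$

**Standing hypothesis.** From now on $f$ is a dimension function, $g(r)=r^{-1}f(r)$ is monotonic on $(0,\infty)$, and $g$ does not tend to $0$ as $r\to0$. The last condition is equivalent to $\mathcal H^f(\mathbb I)>0$. By monotonicity $g(0+)\in(0,\infty]$ exists.

**Theorem 2.6.** $\displaystyle\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)=\mathcal B_f$. Moreover, for every $x\in\mathbb I\setminus\mathcal B_f$ there is $\psi\in\mathcal D^f$ with $\mathcal H^f(\mathcal V^x(\psi))=0$.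

**Corollary 2.7.** If $g(0+)<\infty$, then $\mathcal B_f=\mathcal B$ and (1) holds. If $g(0+)=\infty$, then $\mathcal B\subsetneq\mathcal B_f$ and (1) fails. For example, for $f(r)=r^{1/2}$ the number $x=[0;1,2,3,4,\dots]\notin\mathcal B$ lies in $\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)$.

So (1), as a general assertion, is false: it holds if and only if $r^{-1}f(r)$ is bounded as $r\to0$.

**Corollary 2.8.** The intersection $\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)$ has Lebesgue measure $1$ if $\int_0^1\frac{dr}{f(r)}<\infty$, and $0$ otherwise. For $f(r)=r^s$ with $0<s<1$ it is $\{x\in\mathbb I\setminus\mathbb Q:\inf_qq^{1/s}\|qx\|>0\}$, of full measure.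

## 3. Bounded ratio, rational $x$, and two continued fractions

**The case $g(0+)=L<\infty$.** Given $\epsilon\in(0,L)$, for small $d$ we have $(L-\epsilon)d\le f(d)\le(L+\epsilon)d$. Hence $\mathcal H^f$ lies between $(L\pm\epsilon)\mathcal H^1$, and since $\mathcal H^1=|\cdot|$ on the line, $\mathcal H^f=L|\cdot|$ on $\mathbb I$. Because $\psi\to0$, the series $\sum f(\psi(r))$ and $\sum\psi(r)$ diverge together, so $\mathcal D^f=\mathcal D$. Also $L|\mathcal V^x(\psi)|=L$ means $|\mathcal V^x(\psi)|=1$, so $\mathcal V^f(\psi)=\mathcal V(\psi)$. By Theorem 2.5 the intersection is $\mathcal B$. Finally, on $(0,\frac12]$ the monotone function $g$ lies between the positive constants $L$ and $g(\frac12)$, so $\inf_qqf(\|qx\|)>0$ if and only if $\inf_qq\|qx\|>0$. Hence $\mathcal B_f=\mathcal B$. This proves the first sentence of Theorem 2.6, and the first sentence of Corollary 2.7, in this case.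

**The case $g(0+)=\infty$.** Now $g$ must be non-increasing on $(0,\infty)$, and this gives
$$f(\lambda r)\le\lambda f(r)\qquad(\lambda\ge1,\ r>0). \tag{2}$$
Moreover $\mathcal H^f(\mathbb I)=\infty$: in a cover of $\mathbb I$ by sets of diameters $d_i\le\delta$ we have $f(d_i)\ge g(\delta)d_i$ and $\sum d_i\ge1$, so $\sum f(d_i)\ge g(\delta)\to\infty$ as $\delta\to0$.

**Rational $x$.** The points $qx$ mod $1$ take finitely many values. If $y\in\mathcal V^x(\psi)$, then one value $v$ satisfies $\|v-y\|<\psi(q)$ for infinitely many $q$; since $\psi\to0$, $\|v-y\|=0$. So $\mathcal V^x(\psi)$ is finite, and $\mathcal H^f(\mathcal V^x(\psi))=0$ for every $\psi$. As $\mathcal D^f\ne\emptyset$, rational $x$ are outside the intersection, and the last sentence of Theorem 2.6 holds for them.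

**Continued fractions.** For irrational $x=[a_0;a_1,a_2,\dots]$ let $q_k$ be the convergent denominators, so $q_0=1$, $q_1=a_1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, and put $\delta_k=\|q_kx\|$. The textbook facts we need, for $k\ge1$, are
$$\frac1{2q_{k+1}}<\delta_k<\frac1{q_{k+1}}, \tag{3}$$
$$\|px\|\ge\delta_k\qquad(1\le p<q_{k+1}), \tag{4}$$
$$q_{k+3}\ge2q_{k+1}. \tag{5}$$
Inequality (4) is the law of best approximation, and (5) follows from $q_{k+3}\ge q_{k+2}+q_{k+1}$. Also $q_1<q_2<\cdots$.

Two numbers show what $\mathcal B_f$ sees for $f(r)=r^{1/2}$. First let $x=[0;1,2,3,\dots]$, so $a_k=k$. Then $q_{k+1}=(k+1)q_k+q_{k-1}\le(k+2)q_k$ and $q_k\ge k!$, so by (3)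
$$q_k\delta_k^{1/2}\ge\frac{q_k}{(2q_{k+1})^{1/2}}\ge\Big(\frac{q_k}{2(k+2)}\Big)^{1/2}\ge\Big(\frac{k!}{2(k+2)}\Big)^{1/2},$$
which is bounded below for $k\ge1$ and even tends to $\infty$. If $q_k\le q<q_{k+1}$, then (4) gives $q\|qx\|^{1/2}\ge q_k\delta_k^{1/2}$. Since $q_1=1$, this covers all $q\ge1$, so $x\in\mathcal B_f$. But $q_k\delta_k<q_k/q_{k+1}\le1/(k+1)\to0$, so $x\notin\mathcal B$. Second, let $a_1=2$ and $a_{k+1}=q_k^2$. Then $q_{k+1}\ge q_k^3$, so $\delta_k<q_k^{-3}$ and $q_k\delta_k^{1/2}<q_k^{-1/2}\to0$. This $x$ is not in $\mathcal B_f$.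

## 4. Clumps in the orbit: the case $x\notin\mathcal B_f$

Let us try to prove (1) by showing that an irrational $x\notin\mathcal B$ fails for some $\psi\in\mathcal D^f$. There are $Q$ for which $D=\|Qx\|$ is very small compared with $1/Q$. Then the first $\lambda Q$ orbit points sit in $Q$ clumps of width about $\lambda D$: the points $v,v+Q,v+2Q,\dots$ times $x$ move only by $D$ each time. Take $\psi$ constant, equal to $c=\lambda D$, up to $N=\lambda Q$. The series sees $N$ terms, of total size $Nf(c)$; a cover needs only $Q$ arcs of size comparable with $c$, at cost about $Qf(c)$. We want $Nf(c)\ge1$ and $Qf(c)$ small.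

For $f(r)=r$ we need $\lambda^2QD\approx1$, and the cost is then about $1/\lambda\approx(QD)^{1/2}$, which is small. For general $f$ the attempt stops here: since $c\ge D$, the cost is at least $Qf(D)$, and $x\notin\mathcal B$ says that $QD$ gets small, not that $Qf(D)$ gets small. For $f(r)=r^{1/2}$ and $x=[0;1,2,3,\dots]$ we saw that $Qf(\|Qx\|)\to\infty$ as $Q\to\infty$, so there is nothing to gain from clumps. What the argument does give is the following.

**Proposition 4.1.** If $x\in\mathbb I\setminus\mathcal B_f$, then there is $\psi\in\mathcal D^f$ with $\mathcal H^f(\mathcal V^x(\psi))=0$. In particular $x\notin\mathcal V^f(\psi)$.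

*Proof.* **Step 1: reductions.** The aim is to have (2) available. If $g(0+)<\infty$, Section 3 shows that $\mathcal D^f=\mathcal D$, $\mathcal B_f=\mathcal B$ and $\mathcal H^f$ is a constant multiple of $\mathcal H^1$, so we may replace $f$ by $f(r)=r$, for which (2) is trivial. If $g(0+)=\infty$, (2) holds. Rational $x$ were treated in Section 3. So let $x$ be irrational with $\inf_qqf(\|qx\|)=0$.

**Step 2: the right clump length.** The aim is to choose $\lambda$ so that the series term is at least $1$ and the cover cost is tiny. Each $qf(\|qx\|)$ is positive, so the infimum over $q>Q_0$ is still $0$ for every $Q_0$. Hence there are arbitrarily large $Q$ for which, with $D=\|Qx\|$, the number $\tau=Qf(D)$ is arbitrarily small; assume $\tau<1$. Let $\lambda$ be the least positive integer with $\lambda Qf(\lambda D)\ge1$. It exists because $\lambda Qf(\lambda D)\ge\lambda Qf(D)\to\infty$, and $\lambda\ge2$ because $\tau<1$. By (2), $1\le\lambda Qf(\lambda D)\le\lambda^2\tau$, so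
$$\lambda\ge\tau^{-1/2}. \tag{6}$$
By (2) again, $f(\lambda D)\le\frac{\lambda}{\lambda-1}f((\lambda-1)D)\le2f((\lambda-1)D)$, and by minimality $(\lambda-1)Qf((\lambda-1)D)<1$. Therefore
$$Qf(\lambda D)<\frac2{\lambda-1}. \tag{7}$$
Put $N=\lambda Q$ and $c=\lambda D$. Then $Nf(c)\ge1$, while $Qf(c)\to0$ as $\tau\to0$ by (6) and (7). So also $f(c)\to0$, and hence $c\to0$, because $f$ is positive and non-decreasing.

**Step 3: the function $\psi$.** The aim is to string such choices together. By Step 2 we can choose successively $(Q_i,D_i,\lambda_i,N_i,c_i)$ of this kind with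
$$c_i\downarrow0,\qquad N_i\ge2N_{i-1}\ (N_0=0),\qquad\sum_iQ_if(c_i)<\infty.$$
Let $\psi(q)=c_i$ for $N_{i-1}<q\le N_i$. This is an approximating function, and
$$\sum_qf(\psi(q))=\sum_i(N_i-N_{i-1})f(c_i)\ge\sum_i\tfrac12N_if(c_i)=\infty .$$

**Step 4: the cover.** The aim is to show $\mathcal H^f(\mathcal V^x(\psi))=0$. Suppose $\|qx-y\|<\psi(q)=c_i$ with $N_{i-1}<q\le N_i$. Write $q=uQ_i+v$ with $1\le v\le Q_i$ and $0\le u<\lambda_i$, which is possible because $q\le\lambda_iQ_i$. Then
$$\|vx-y\|\le\|qx-y\|+u\|Q_ix\|<c_i+uD_i\le2c_i .$$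
So for every $i_0$ the set $\mathcal V^x(\psi)$ is covered by the sets $\{y\in\mathbb I:\|vx-y\|<2c_i\}$ with $i\ge i_0$, $1\le v\le Q_i$. Once $4c_i<1$, each of them is covered by at most two intervals of length at most $4c_i$ (two when the arc on the circle contains $0$). By (2) the total cost is at most
$$\sum_{i\ge i_0}2Q_if(4c_i)\le8\sum_{i\ge i_0}Q_if(c_i)\to0\qquad(i_0\to\infty),$$
and the diameters tend to $0$. Hence $\mathcal H^f(\mathcal V^x(\psi))=0<\mathcal H^f(\mathbb I)$. $\square$

This proves the last sentence of Theorem 2.6 in all cases, and the inclusion $\bigcap_\psi\mathcal V^f(\psi)\subset\mathcal B_f$. Since Section 3 settles $g(0+)<\infty$, it remains to prove: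

**Proposition 4.2.** If $g(0+)=\infty$, $x\in\mathcal B_f$ and $\psi\in\mathcal D^f$, then $\mathcal H^f(\mathcal V^x(\psi))=\infty=\mathcal H^f(\mathbb I)$.

Sections 5 to 8 prove it. Throughout them $g(0+)=\infty$, so (2) holds and $g$ is non-increasing; $x\in\mathcal B_f$ and $\psi\in\mathcal D^f$ are fixed; and $c\in(0,1]$ is fixed with $qf(\|qx\|)\ge c$ for all $q\ge1$. In particular
$$f(\delta_k)\ge\frac c{q_k}\qquad(k\ge1). \tag{8}$$

## 5. Why one level is not enough

A lower bound for a Hausdorff measure usually comes from a probability measure $\mu$ on the set with $\mu(B(y,r))\lesssim f(r)$. To get $\mathcal H^f=\infty$ we want $\mu(B(y,r))\lesssim\kappa f(r)$ with $\kappa$ arbitrarily small. The obvious candidate spreads mass evenly over one level $F_n$ of disjoint arcs of radius $\rho_n$. Each arc then has mass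
$$2^{-n}=\frac{f(\rho_n)}{\varepsilon_n},\qquad\varepsilon_n=2^nf(\rho_n).$$
So the constant is at least $1/\varepsilon_n$, and $\varepsilon_n$ is not ours to enlarge. For example, take $f(r)=r^{1/2}$ and $\psi(r)=(r\log r)^{-2}$ for $r\ge2$, with $\psi(1)=\psi(2)$; then $\sum f(\psi(r))=\infty$. If $\rho_n\le\psi(2^{n+1})$, then $\varepsilon_n\le2^n/(2^{n+1}\log2^{n+1})=1/(2(n+1)\log2)\to0$. A single level gives constants $1/\varepsilon_n\to\infty$, the opposite of what we want.

What divergence gives is that $\sum\varepsilon_n$ is infinite. So we should use many levels at once, with $\sum_{n\in W}\varepsilon_n\approx M$, and give each arc of level $n$ mass about $f(\rho_n)/M$. This is the pile of Section 1, divided by $M$. It works only if the levels do not sit on top of each other too much, and there are three dangers.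

* Later levels may repeat inside one arc of an early level, at scales shorter than the gaps of the orbit. Geometric decay of $f(\rho_n)$ will control this.
* Later levels may cover an arc at scales where the orbit is evenly spread. The factor $1/g(\rho_n)$, made small, will control this.
* If $q_k\le2^n<q_{k+1}$, then at scales between $\delta_k$ and $1/q_k$ the orbit block of level $n$ sits in clumps of about $2^n/q_k$ points, and all levels with the same $k$ share these clumps. Each clump receives mass about $\frac{2^n}{q_k}f(\rho_n)=\varepsilon_n/q_k$ from level $n$. By (8) this is at most a multiple of $\varepsilon_nf(\delta_k)/c$. So we must cap the sum of $\varepsilon_n$ over levels with the same $k$.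

## 6. Choosing the levels and counting orbit points

**Step 1: radii.** The aim is to turn divergence into a sequence $\varepsilon_n$ with $\sum\varepsilon_n=\infty$, bounded by a constant small enough to make the arcs disjoint. For $n\ge0$ let $a_n=f(\frac12\psi(2^{n+1}))$. By (2), $a_n\ge\frac12f(\psi(2^{n+1}))$. Since $f\circ\psi$ is non-increasing,
$$\sum_{r\ge1}f(\psi(r))\le f(\psi(1))+\sum_{n\ge0}2^{n+1}f(\psi(2^{n+1}))\le f(\psi(1))+4\sum_{n\ge0}2^na_n,$$
so $\sum_n2^na_n=\infty$. Put
$$\eta=\frac c4,\qquad\varepsilon_n=\min(2^na_n,\eta),\qquad b_n=2^{-n}\varepsilon_n .$$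
Then $\sum\varepsilon_n=\infty$: either $\varepsilon_n=\eta$ infinitely often, or $\varepsilon_n=2^na_n$ for all large $n$. Since $0<b_n\le a_n$, $f$ is continuous and $f(r)\to0$ as $r\to0$, there is $\rho_n\in(0,\frac12\psi(2^{n+1})]$ with
$$f(\rho_n)=b_n=2^{-n}\varepsilon_n,\qquad\text{hence}\qquad2^n\rho_n=\frac{\varepsilon_n}{g(\rho_n)}. \tag{9}$$
As $\psi\to0$, we have $\rho_n\to0$ and $g(\rho_n)\to\infty$.

**Step 2: good levels.** The aim is geometric decay of $f(\rho_m)$ after every chosen level, without losing divergence. Call $n$ *good* if $b_m\le(2/3)^{m-n}b_n$ for all $m>n$; in terms of $\varepsilon$ this reads $\varepsilon_m\le(4/3)^{m-n}\varepsilon_n$ for all $m>n$. If $n$ is not good, there is $m>n$ with $\varepsilon_m>(4/3)^{m-n}\varepsilon_n$. Repeat with $m$ in place of $n$ if $m$ is not good. Each repetition multiplies $\varepsilon$ by more than $4/3$, and $\varepsilon\le\eta$, so after finitely many steps we reach a good $m$. Thus every $n$ has a good $m\ge n$ with $\varepsilon_n\le(3/4)^{m-n}\varepsilon_m$, and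
$$\sum_n\varepsilon_n\le\sum_{m\text{ good}}\ \sum_{n\le m}(3/4)^{m-n}\varepsilon_m\le4\sum_{m\text{ good}}\varepsilon_m .$$
So $\sum_{m\text{ good}}\varepsilon_m=\infty$.

**Step 3: the cap for each $k$.** The aim is to control the third danger. For all large $n$ define $k(n)\ge2$ by $q_{k(n)}\le2^n<q_{k(n)+1}$. For each $k\ge2$ there are finitely many good $n$ with $k(n)=k$. Keep all of them if the sum of their $\varepsilon_n$ is at most $c/4$; otherwise keep a minimal initial segment whose sum exceeds $c/4$. Let $S$ be the set of all kept $n$. Then: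

* (S1) $\sum_{n\in S}\varepsilon_n=\infty$;
* (S2) $\sum_{n\in S,\,k(n)=k}\varepsilon_n\le\frac c2$ for every $k$;
* (S3) for $n\in S$, $\sum_{m\in S,\,m>n}f(\rho_m)\le2f(\rho_n)$, and $\rho_m<\rho_n$ for all $m\in S$ with $m>n$.

For (S1): if the cap is active for infinitely many $k$, each of these contributes more than $c/4$; otherwise only finitely many good $n$ were discarded. For (S2): a minimal segment exceeds $c/4$ only by its last term, so its sum is at most $c/4+\eta=c/2$. For (S3): $f(\rho_m)=b_m\le(2/3)^{m-n}f(\rho_n)$, and $\sum_{j\ge1}(2/3)^j=2$. In particular $f(\rho_m)<f(\rho_n)$, so $\rho_m<\rho_n$ because $f$ is non-decreasing.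

**Step 4: the arcs of $F_n$ are disjoint.** The aim is to know the measures of the levels exactly. Let $k=k(n)$, $n\in S$. Two different $p,p'\in[2^n,2^{n+1})$ differ by less than $2^n<q_{k+1}$, so by (4) the centers $px$ are $\delta_k$-separated. If two of the closed arcs $\overline B(px,\rho_n)$ met, then $2\rho_n\ge\delta_k$, and by (2) and (8)
$$f(\rho_n)\ge\tfrac12f(2\rho_n)\ge\tfrac12f(\delta_k)\ge\frac c{2q_k}.$$
But (9) gives $f(\rho_n)\le2^{-n}\eta\le\frac c{4q_k}$, a contradiction. So $F_n$ consists of $2^n$ disjoint arcs. The argument also shows $2\rho_n<\delta_k<\frac12$, so each arc has length $2\rho_n$.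

**Step 5: counting.** The aim is to bound the number of arcs of a level near a given place. Let $n\in S$, $k=k(n)$, and let $\#$ be the number of $p\in[2^n,2^{n+1})$ with $px$ in a given closed arc of length $L$ (the whole circle if $L\ge1$). Then
$$\#\le\frac L{\delta_k}+1, \tag{10}$$
$$\#\le4\cdot2^nL+\frac{2\cdot2^n}{q_k}. \tag{11}$$
Indeed, $\delta$-separated points in an arc of length $L<1$ number at most $L/\delta+1$, and on the whole circle at most $1/\delta$; this with Step 4 gives (10). For (11), split the $p$'s into at most $2^n/q_k+1\le2\cdot2^n/q_k$ blocks of at most $q_k$ consecutive integers. Within a block two integers differ by less than $q_k$, so by (4), used with $k-1\ge1$, the points are $\delta_{k-1}$-separated, and $\delta_{k-1}>\frac1{2q_k}$ by (3). So each block contributes at most $2q_kL+1$. Multiplying by the number of blocks gives (11).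

Finally, only few $k$ are dangerous at a given scale:
$$\text{for each }t>0,\ \text{at most three }k\ge1\text{ satisfy }\ \delta_k<t\le\frac1{q_k}. \tag{12}$$
If $k$ is the least such index and $k'$ is another, then by (3) and (5) $q_{k'}\le1/t<1/\delta_k<2q_{k+1}\le q_{k+3}$, so $k'\le k+2$.

## 7. The pile of one window

**Lemma 7.1.** Let $M\ge1$ and let $W\subset S$ be finite with
$$M\le\sum_{n\in W}\varepsilon_n\le M+1\qquad\text{and}\qquad g(\rho_n)\ge M+1\quad(n\in W).$$
For $n\in W$ let $F_n'=\{z\in F_n:\#\{m\in W:m>n,\ z\in F_m\}\le128\}$, and let $h=\sum_{n\in W}g(\rho_n)1_{F_n'}$. Then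

1. $|F_n'\cap B|\ge\frac12|B|=\rho_n$ for each of the arcs $B$ forming $F_n$, $n\in W$;
2. $\displaystyle\int_{B(y,r)}h\le400\,(f(r)+Mr)$ for all $y\in\mathbb T$ and $0<r\le1$.

*Proof of part 1.* The aim is to show that the pruning removes at most half of each arc. Let $B=\overline B(qx,\rho_n)$ be an arc of $F_n$. Take $m\in W$ with $m>n$, and put $k=k(m)$. As $\rho_m<\rho_n$ by (S3), the arcs of $F_m$ meeting $B$ have centers in the closed arc of length $4\rho_n$ about $qx$. So $|B\cap F_m|\le2\rho_m\#$, where $\#$ is counted for level $m$ and $L=4\rho_n$. We compare $4\rho_n$ with $\delta_k$ and $1/q_k$.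

**Case (i): $4\rho_n\le\delta_k$.** Here decay helps. By (10), $\#\le2$ and $|B\cap F_m|\le4\rho_m$. Since $g(\rho_m)\ge g(\rho_n)$,
$$\rho_m=\frac{f(\rho_m)}{g(\rho_m)}\le\frac{f(\rho_m)}{g(\rho_n)}=\rho_n\frac{f(\rho_m)}{f(\rho_n)} .$$
By (S3) these $m$ contribute at most $4\rho_n\cdot2=8\rho_n$ in total.

**Case (ii): $4\rho_n>1/q_k$.** Here even spacing and large $g$ help. By (11), $\#\le16\cdot2^m\rho_n+8\cdot2^m\rho_n=24\cdot2^m\rho_n$, so by (9)
$$|B\cap F_m|\le48\rho_n2^m\rho_m=\frac{48\rho_n\varepsilon_m}{g(\rho_m)}\le\frac{48\rho_n\varepsilon_m}{M+1}.$$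
Since $\sum_{m\in W}\varepsilon_m\le M+1$, the total is at most $48\rho_n$.

**Case (iii): $\delta_k<4\rho_n\le1/q_k$.** Here the hypothesis $x\in\mathcal B_f$ and the cap help. By (11), $\#\le6\cdot2^m/q_k$, so by (9) and $g(\rho_m)\ge g(\rho_n)$
$$|B\cap F_m|\le\frac{12\cdot2^m\rho_m}{q_k}=\frac{12\varepsilon_m}{q_kg(\rho_m)}\le\frac{12\varepsilon_m\rho_n}{q_kf(\rho_n)}\le\frac{48\varepsilon_m\rho_n}c .$$
The last inequality holds because $f(\rho_n)\ge\frac14f(4\rho_n)\ge\frac14f(\delta_k)\ge\frac c{4q_k}$, by (2) and (8). By (12) with $t=4\rho_n$ at most three values of $k$ occur, so by (S2) the total is at most $3\cdot\frac{48}c\cdot\frac c2\rho_n=72\rho_n$.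

Adding up,
$$\sum_{m\in W,\,m>n}|B\cap F_m|\le(8+48+72)\rho_n=128\rho_n=64|B| .$$
By Markov's inequality the set of $z\in B$ lying in more than $128$ of these $F_m$ has measure at most $\frac{64}{128}|B|=\frac12|B|$. Its complement in $B$ is $F_n'\cap B$.

*Proof of part 2.* The aim is to bound the mass of $B(y,r)$ level by level, splitting the levels at radius $r$.

**Case (A): levels with $\rho_n\ge r$.** Here the pruning helps. A point $z$ lies in at most $129$ of the sets $F_n'$, $n\in W$: if $n$ is the least index with $z\in F_n'$, then $z$ lies in at most $128$ sets $F_m\supset F_m'$ with $m>n$. Also $g(\rho_n)\le g(r)$. So these levels contribute at most $129\,g(r)\cdot2r=258f(r)$.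

**Case (B): levels with $\rho_n<r$.** Put $k=k(n)$. Arcs of $F_n$ meeting $B(y,r)$ have centers in the closed arc of length $4r$ about $y$, so with $L=4r$ level $n$ contributes at most $\#\cdot2\rho_ng(\rho_n)=2\#f(\rho_n)$.

**Case (B)(i): $4r\le\delta_k$.** By (10), $\#\le2$, so the level contributes at most $4f(\rho_n)$. Let $n_0$ be the least $n\in W$ with $\rho_n<r$. By (S3) the total is at most $4\cdot3f(\rho_{n_0})\le12f(r)$.

**Case (B)(ii): $4r>1/q_k$.** By (11), $\#\le24\cdot2^nr$, so by (9) the level contributes at most $48\cdot2^nrf(\rho_n)=48r\varepsilon_n$. The total is at most $48(M+1)r\le96Mr$.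

**Case (B)(iii): $\delta_k<4r\le1/q_k$.** By (11), $\#\le6\cdot2^n/q_k$. By (9), (8) and (2) the level contributes at most
$$\frac{12\cdot2^nf(\rho_n)}{q_k}=\frac{12\varepsilon_n}{q_k}\le\frac{12}c\varepsilon_nf(\delta_k)\le\frac{12}c\varepsilon_nf(4r)\le\frac{48}c\varepsilon_nf(r).$$
By (12) with $t=4r$ and (S2) the total is at most $3\cdot\frac{48}c\cdot\frac c2f(r)=72f(r)$.

The sum of all contributions is at most $(258+12+72)f(r)+96Mr=342f(r)+96Mr\le400(f(r)+Mr)$. $\square$

## 8. Multiplying piles: a measure with $\mu(B(y,r))\le2r+1600\kappa f(r)$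

Fix $\kappa\in(0,1]$. A *step function* on $\mathbb T$ is a finite combination of indicators of arcs, where single points count as arcs. The sets $F_n'$ are Boolean combinations of finitely many arcs, so the $h$ of Lemma 7.1 is a step function. We construct step functions $\varphi_j\ge0$ that are probability densities, with $d\mu_j=\varphi_j\,dz$, and finite sets $W_j\subset S$, starting with $\varphi_0\equiv1$ and $W_0=\emptyset$.

**Step 1: the choices at stage $j$.** The aim is to fix the parameters in an order that makes stage $j$ harmless at every scale. Given $\varphi_{j-1}$, let $A_j=\sup\varphi_{j-1}$ and choose in turn: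

* $M_j\ge\max(1,A_j2^j/\kappa)$;
* $r_j\in(0,1]$ with $g(r_j)\ge A_j2^j/\kappa$; since $g$ is non-increasing, $A_jr\le\kappa2^{-j}f(r)$ for $0<r\le r_j$;
* $\ell_j>0$ with $2\ell_jA_j\le\kappa2^{-j}f(r_j)$;
* a finite family $\mathcal P_j$ of disjoint open arcs of positive length at most $\ell_j$, which cover $\mathbb T$ up to finitely many points, such that $\varphi_{j-1}$ is constant on each of them;
* $N_j>\max W_{j-1}$ (no such condition for $j=1$) such that for all $n\in S$ with $n\ge N_j$ we have $g(\rho_n)\ge M_j+1$, and every $I\in\mathcal P_j$ contains at least $\frac122^n|I|$ of the arcs of $F_n$;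
* $W_j$, an initial segment of $S\cap[N_j,\infty)$ with $M_j\le\sum_{n\in W_j}\varepsilon_n\le M_j+1$.

The choice of $N_j$ is possible. By Weyl's theorem $(px)_{p\ge1}$ is equidistributed mod $1$. Subtracting the count for $p<2^n$ from that for $p<2^{n+1}$, we see that the number of $p\in[2^n,2^{n+1})$ with $px$ in the concentric arc of length $\frac34|I|$ is $\frac34|I|2^n+o(2^n)$, hence at least $\frac12|I|2^n$ for large $n$. When $\rho_n<\frac18|I|$, the arcs of $F_n$ with these centers lie in $I$. The choice of $W_j$ is possible by (S1) and $\varepsilon_n\le\eta\le1$.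

**Step 2: the new density.** The aim is to move the mass of $\mu_{j-1}$ onto the pile, without moving mass between arcs of $\mathcal P_j$. Let $h_j$ be the function $h$ of Lemma 7.1 for $(W_j,M_j)$. By part 1 of the lemma and the disjointness of the arcs of each $F_n$, for $I\in\mathcal P_j$,
$$\int_Ih_j\ge\sum_{n\in W_j}g(\rho_n)\cdot\tfrac122^n|I|\cdot\rho_n=\tfrac12|I|\sum_{n\in W_j}2^nf(\rho_n)=\tfrac12|I|\sum_{n\in W_j}\varepsilon_n\ge\tfrac12M_j|I|. \tag{13}$$
Define
$$\varphi_j=\varphi_{j-1}\,h_j\,\frac{|I|}{\int_Ih_j}\quad\text{on each }I\in\mathcal P_j,$$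
and $\varphi_j=0$ at the finitely many remaining points. Since $\varphi_{j-1}$ is constant on $I$, we get $\mu_j(I)=\mu_{j-1}(I)$, so $\mu_j$ is a probability measure. By (13),
$$\varphi_j\le\frac2{M_j}h_j\varphi_{j-1}.$$

**Step 3: growth of the mass of an arc.** The aim is to show that for all $y$ and $0<r\le1$
$$\mu_j(B(y,r))\le\mu_{j-1}(B(y,r))+1600\,\kappa2^{-j}f(r). \tag{14}$$
If $r\le r_j$, then part 2 of Lemma 7.1, together with $A_j/M_j\le\kappa2^{-j}$ and $A_jr\le\kappa2^{-j}f(r)$, gives
$$\mu_j(B(y,r))\le\frac{2A_j}{M_j}\cdot400\,(f(r)+M_jr)=800\Big(\frac{A_j}{M_j}f(r)+A_jr\Big)\le1600\,\kappa2^{-j}f(r).$$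
If $r_j<r\le1$, the arcs $I\in\mathcal P_j$ meeting $B(y,r)$ lie in $\overline B(y,r+\ell_j)$, and $\mu_j(I)=\mu_{j-1}(I)$, so
$$\mu_j(B(y,r))\le\mu_{j-1}(\overline B(y,r+\ell_j))\le\mu_{j-1}(B(y,r))+2\ell_jA_j\le\mu_{j-1}(B(y,r))+\kappa2^{-j}f(r),$$
because $2\ell_jA_j\le\kappa2^{-j}f(r_j)\le\kappa2^{-j}f(r)$. So (14) holds in both cases.

**Step 4: the limit.** The aim is to pass to one measure. Since $\mu_0(B(y,r))\le2r$, summing (14) gives $\mu_j(B(y,r))\le2r+1600\kappa f(r)$ for all $j$. Let $\mu$ be a weak-$*$ limit point of $(\mu_j)$. It is a probability measure on $\mathbb T$; along the convergent subsequence, open sets $U$ satisfy $\mu(U)\le\liminf\mu_j(U)$ and closed sets $K$ satisfy $\mu(K)\ge\limsup\mu_j(K)$. Hence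
$$\mu(B(y,r))\le2r+1600\,\kappa f(r)\qquad(y\in\mathbb T,\ 0<r\le1). \tag{15}$$

**Step 5: where $\mu$ lives.** The aim is to see that $\mu$ is carried by $\mathcal V^x(\psi)$ mod $1$. Put $K_j=\bigcup_{n\in W_j}F_n$, a closed set. By construction $\varphi_i>0$ forces $\varphi_j>0$ for all $j\le i$, and so forces $h_j>0$. Hence for $i\ge j\ge1$
$$\{\varphi_i>0\}\subset\{h_j>0\}\subset K_j ,$$
so $\mu_i(K_j)=1$, and therefore $\mu(K_j)=1$. With $K=\bigcap_jK_j$ we get $\mu(K)=1$. Let $z\in K$ and let $y\in[0,1)$ represent $z$. For every $j$ there are $n\in W_j$ and $p\in[2^n,2^{n+1})$ with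
$$\|px-y\|\le\rho_n\le\tfrac12\psi(2^{n+1})<\psi(2^{n+1})\le\psi(p).$$
Since $N_j>\max W_{j-1}$, the $W_j$ are disjoint and tend to infinity, so infinitely many different $p$ occur and $y\in\mathcal V^x(\psi)$.

**Step 6: the Hausdorff measure.** The aim is to turn (15) into a lower bound for every cover. As $g(0+)=\infty$, there is $r_\kappa\in(0,1]$ with $2r\le\kappa f(r)$ for $0<r\le r_\kappa$; then (15) gives $\mu(B(y,r))\le1601\kappa f(r)$ for these $r$. Let $\{U_i\}$ be a countable cover of $\mathcal V^x(\psi)$ by non-empty sets of diameters $d_i\le r_\kappa/2$, and let $\pi:\mathbb R\to\mathbb T$ be the projection, which does not increase distances. By Step 5, $K\subset\bigcup_i\pi(U_i)$. If $d_i=0$, then $\pi(U_i)$ is a point, of $\mu$-measure $0$ by (15) with $r\to0$. Otherwise $\pi(U_i)$ lies in an open arc of radius $2d_i\le r_\kappa$, of $\mu$-measure at most $1601\kappa f(2d_i)\le3202\kappa f(d_i)$ by (2). Adding up,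
$$1=\mu(K)\le3202\,\kappa\sum_if(d_i).$$
Hence $\mathcal H^f(\mathcal V^x(\psi))\ge1/(3202\kappa)$. Since $\kappa\in(0,1]$ was arbitrary, $\mathcal H^f(\mathcal V^x(\psi))=\infty$. As $\mathcal V^x(\psi)\subset\mathbb I$, also $\mathcal H^f(\mathbb I)=\infty$, and $x\in\mathcal V^f(\psi)$. This proves Proposition 4.2 and, with Proposition 4.1 and Section 3, Theorem 2.6. $\square$

## 9. $\mathcal B_f$ is larger than $\mathcal B$ as soon as $g$ is unbounded

Here we prove Corollary 2.7. The case $g(0+)<\infty$ was done in Section 3, so let $g(0+)=\infty$.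

**Step 1: $\mathcal B\subset\mathcal B_f$.** The aim is the easy inclusion. For $x\in\mathcal B$ and all $q$, $qf(\|qx\|)=q\|qx\|\,g(\|qx\|)\ge q\|qx\|\,g(\frac12)$, because $g$ is non-increasing. The right side is bounded below by a positive constant.

**Step 2: a point of $\mathcal B_f\setminus\mathcal B$.** The aim is to let the partial quotients grow as fast as $g$ permits. Define $x=[0;a_1,a_2,\dots]$ by
$$a_1=1,\qquad a_{k+1}=\max(1,\lfloor g(1/q_k)\rfloor)\quad(k\ge1).$$
Since $q_k\to\infty$, we have $g(1/q_k)\to\infty$ and $a_k\to\infty$. By (3), $q_k\delta_k<q_k/q_{k+1}\le1/a_{k+1}\to0$, so $x\notin\mathcal B$. On the other hand $q_{k+1}\le(a_{k+1}+1)q_k$, so (3) gives $\delta_k>\frac1{2(a_{k+1}+1)q_k}$, and by (2)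
$$q_kf(\delta_k)\ge\frac{q_kf(1/q_k)}{2(a_{k+1}+1)}=\frac{g(1/q_k)}{2(a_{k+1}+1)}\ge\tfrac14\min(1,g(1)).$$
For the last inequality: if $g(1/q_k)\ge1$, then $a_{k+1}+1\le g(1/q_k)+1\le2g(1/q_k)$, and the ratio is at least $\frac14$. If $g(1/q_k)<1$, then $a_{k+1}+1=2$ and the ratio is $\frac14g(1/q_k)\ge\frac14g(1)$, as $1/q_k\le1$. Now for $q_k\le q<q_{k+1}$, (4) gives $qf(\|qx\|)\ge q_kf(\delta_k)$, and since $q_1=1$ every $q\ge1$ is of this kind for some $k\ge1$. So $x\in\mathcal B_f\setminus\mathcal B$. By Theorem 2.6, $x$ lies in the intersection, and (1) fails.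

**Step 3: the example.** The aim is to verify the explicit number. For $f(r)=r^{1/2}$ and $x=[0;1,2,3,\dots]$ we checked in Section 3 that $x\in\mathcal B_f\setminus\mathcal B$. By Theorem 2.6, $x\in\bigcap_{\psi\in\mathcal D^f}\mathcal V^f(\psi)$. $\square$

## 10. The Lebesgue measure of $\mathcal B_f$

Here we prove Corollary 2.8. By Theorem 2.6 we must find $|\mathcal B_f|$.

**Step 1: an inverse of $f$.** The aim is to rewrite $qf(\|qx\|)<c$ as a condition on $\|qx\|$. For $c>0$ and $t\ge1$ let
$$\phi_c(t)=\min\big(1,\ \inf\{r>0:f(r)\ge c/t\}\big),\qquad\inf\emptyset=\infty .$$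
This is non-increasing in $t$. For $0<r<1$,
$$f(r)<c/t\iff r<\phi_c(t). \tag{16}$$
Indeed, if $f(r)<c/t$, then by monotonicity and continuity $f<c/t$ on $(0,r+\epsilon)$ for some $\epsilon>0$, so the infimum exceeds $r$. Conversely, if $r$ is less than the infimum, then $f(r)<c/t$. For irrational $x$ we have $0<\|qx\|<1$, so $qf(\|qx\|)<c$ if and only if $\|qx\|<\phi_c(q)$.

**Step 2: the series and the integral.** The aim is to show that, for every $c>0$, $\sum_q\phi_c(q)<\infty$ if and only if $\int_0^1dr/f(r)<\infty$. By (16) and Fubini's theorem, applied to $\{(r,t):0<r<1,\ t\ge1,\ f(r)<c/t\}$,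
$$\int_1^\infty\phi_c(t)\,dt=\int_0^1\max\Big(0,\frac c{f(r)}-1\Big)dr .$$
The integrand on the right lies between $\frac c{f(r)}-1$ and $\frac c{f(r)}$, so the right side is finite if and only if $\int_0^1dr/f(r)$ is. As $\phi_c$ is non-increasing and at most $1$, the integral on the left converges if and only if the series does.

**Step 3: convergence.** The aim is $|\mathcal B_f|=1$. If $\int_0^1dr/f(r)<\infty$, then $\sum_q\phi_1(q)<\infty$. The set of $x\in\mathbb I$ with $\|qx\|<\phi_1(q)$ has measure at most $2\phi_1(q)$, so by the Borel–Cantelli lemma almost every $x$ satisfies $qf(\|qx\|)\ge1$ for all large $q$. For irrational $x$ the finitely many remaining terms are positive, so $x\in\mathcal B_f$.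

**Step 4: divergence.** The aim is $|\mathcal B_f|=0$. If $\int_0^1dr/f(r)=\infty$, then $\sum_q\phi_c(q)=\infty$ for every $c$. By Khintchine's theorem, applied to the monotone functions $\phi_{1/j}$, $j\ge1$, almost every $x$ has, for every $j$, infinitely many $q$ with $\|qx\|<\phi_{1/j}(q)$, that is, $qf(\|qx\|)<1/j$. So almost every $x$ lies outside $\mathcal B_f$.

**Step 5: powers.** The aim is the case $f(r)=r^s$, $0<s<1$. Here $\int_0^1r^{-s}dr<\infty$, and $q\|qx\|^s=(q^{1/s}\|qx\|)^s$, so $\mathcal B_f=\{x\in\mathbb I\setminus\mathbb Q:\inf_qq^{1/s}\|qx\|>0\}$ has full measure. $\square$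

For $f_{\log}$ from Section 2, the substitution $u=\log(1/r)$ gives $\int_0^1\frac{dr}{f_{\log}(r)}=\int_0^\infty\frac{du}{1+u}=\infty$. So in that case the intersection is strictly larger than $\mathcal B$, by Corollary 2.7, and still has Lebesgue measure $0$, by Corollary 2.8.
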